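\title{The Toeplitz algebra with piecewise continuous generating functions on $l^p$ is semisimple modulo compact operators}

\begin{abstract}
Let $1<p<\infty$ and let $\mathcal T(PC_p)$ be the closed algebra generated by the Toeplitz operators on $l^p$ with piecewise continuous generating functions. Modulo compact operators this algebra is commutative, and its Gelfand transform is the Fredholm symbol. We prove that the quotient has trivial radical for every $p$: an operator in $\mathcal T(PC_p)$ whose Fredholm symbol vanishes is compact. The proof represents the quotient by Fourier multipliers on $L^p(\mathbb R_+\times b\mathbb Z)$, where $b\mathbb Z$ is the Bohr compactification of the integers. The multiplier attached to an operator is its Fredholm symbol, and its norm is equivalent to the essential norm of the operator.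
\end{abstract}

\section{Introduction}

\subsection{The algebra and its symbol}

Throughout, $1<p<\infty$ and $1/p+1/q=1$. We write $l^p=l^p(\mathbb Z^+)$ with $\mathbb Z^+=\{0,1,2,\dots\}$, we regard $l^p$ as a subspace of $l^p(\mathbb Z)$, and $P$ is the canonical projection of $l^p(\mathbb Z)$ onto $l^p$. For a Banach space $X$, $L(X)$ and $K(X)$ are the bounded and the compact operators on $X$.

Let $a\in L^\infty(\mathbb T)$ have Fourier coefficients $\widehat a(k)=\frac1{2\pi}\int_0^{2\pi}a(e^{i\theta})e^{-ik\theta}\,d\theta$. We call $a$ a \emph{multiplier} on $l^p(\mathbb Z)$ if the Laurent operator $(x_m)\mapsto\big(\sum_m\widehat a(n-m)x_m\big)_n$, defined on finitely supported sequences, extends to a bounded operator $L(a)$ on $l^p(\mathbb Z)$, and we put $\|a\|_{M^p}=\|L(a)\|$. The \emph{Toeplitz operator} $T(a)=PL(a)P|_{l^p}$ has the matrix $(\widehat a(m-n))_{m,n\ge0}$. Let $PC_0$ be the algebra of piecewise constant functions on $\mathbb T$ with finitely many jumps (these are multipliers, see Section~\ref{sec:prelim})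 and let $PC_p$ be its closure in the multiplier norm. Every $a\in PC_p$ has one-sided limits $a(t\pm0)=\lim_{\theta\to0+}a(te^{\pm i\theta})$ at every $t\in\mathbb T$. Finally, $\mathcal T(PC_p)$ is the smallest closed subalgebra of $L(l^p)$ that contains all $T(a)$ with $a\in PC_p$. The following facts are known.
\begin{enumerate}
\item[(i)] $\mathcal T(PC_p)$ contains $K(l^p)$, and $\mathcal T(PC_p)/K(l^p)$ is a commutative Banach algebra.
\item[(ii)] Its maximal ideal space is homeomorphic to the cylinder $\mathbb T\times\overline{\mathbb R}$ with a certain non-Euclidean topology.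
\item[(iii)] The Gelfand transform $\Gamma$ is given on generators by
\[
\Gamma\big(T(a)+K(l^p)\big)(t,\lambda)=a(t-0)\big(1-\mu_q(\lambda)\big)+a(t+0)\mu_q(\lambda),
\]
where $\mu_q(\lambda)=\frac12\big(1+\coth(\pi(\lambda+i/q))\big)$ for $\lambda\in\mathbb R$, $\mu_q(-\infty)=0$ and $\mu_q(+\infty)=1$.
\item[(iv)] $A\in\mathcal T(PC_p)$ is Fredholm if and only if its \emph{Fredholm symbol} $\operatorname{smb}A:=\Gamma(A+K(l^p))$ does not vanish on $\mathbb T\times\overline{\mathbb R}$.
\item[(v)] For $p=2$ the quotient is a commutative $C^*$-algebra. Hence its radical is trivial, and $\operatorname{smb}A=0$ implies that $A$ is compact.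
\end{enumerate}
Since $\mu_q/(\mu_q-1)=e^{2\pi\lambda}e^{2\pi i/q}$, the continuous function $\mu_q$ on $\overline{\mathbb R}$ runs through a circular arc from $0$ to $1$, which is the segment $[0,1]$ for $p=2$. Thus $\operatorname{smb}T(a)(t,\cdot)$ is the constant $a(t)$ where $a$ is continuous, and it fills in each jump of $a$ by an arc.

By (iv) the symbol decides invertibility modulo compact operators. The question, posed in \cite{RS}, is whether it also determines the operator modulo compact operators: \emph{is the radical of $\mathcal T(PC_p)/K(l^p)$ trivial for every $p\in(1,\infty)$?} In a commutative unital Banach algebra the radical is the kernel of the Gelfand transform, so the question asks whether $\operatorname{smb}A=0$ forces $A$ to be compact. The answer is yes.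

\begin{theorem}\label{thm:main}
Let $1<p<\infty$. If $A\in\mathcal T(PC_p)$ and $\operatorname{smb}A=0$, then $A$ is compact. Equivalently, the radical of $\mathcal T(PC_p)/K(l^p)$ is trivial.
\end{theorem}

\subsection{Where the difficulty lies}

For $p=2$ the Gelfand transform is isometric. For $p\ne2$ there is no constant $c$ with $\|A+K(l^p)\|\le c\sup|\operatorname{smb}A|$, not even for $A=T(a)$ with $a\in PC_0$ (Remark~\ref{rem:noneq}). Without such an inequality it is not enough to understand finite sums of finite products of Toeplitz operators, because a radical can appear in the passage to the closure.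

\begin{example}\label{ex:hidden}
Give $C[0,1]\oplus\mathbb C$ the norm $\|f\|_\infty+|\alpha|$ and the product $(f,\alpha)(g,\beta)=(fg,\,f(0)\beta+g(0)\alpha)$. This is a commutative unital Banach algebra, and $(0,1)$ lies in its radical because $(0,1)^2=0$. The pairs $(f,f'(0))$, $f$ a polynomial, form a subalgebra on which the Gelfand transform is injective, since the point evaluations of $f$ are characters. This subalgebra is dense: adding $c\,x(1-x)^n$ with $n$ large to a polynomial changes its derivative at $0$ by $c$ and changes its values arbitrarily little.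
\end{example}

There is nevertheless a reason to expect a positive answer. The norm of a Laurent operator $L(a)$ is not controlled by $\|a\|_\infty$ either, but $L(a)$ is determined by $a$, and this survives norm limits. The same holds for Fourier multipliers on any group. So one should look for a space on which $\operatorname{smb}A$ acts as a Fourier multiplier whose operator norm controls $\|A+K(l^p)\|$. The variables of the symbol tell which space to take. The variable $\lambda\in\mathbb R$ is dual to the multiplicative group $\mathbb R_+=(0,\infty)$. In the variable $t$ the symbol may be nonzero at a single point only, so $\mathbb T$ must carry the discrete topology; we write $\mathbb T_d$ for this group.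

\subsection{The multiplier model}\label{sec:model}

\emph{Mellin multipliers.} The map $f\mapsto F$, $F(r)=e^{r/p}f(e^r)$, is an isometry of $L^p(\mathbb R_+)$ onto $L^p(\mathbb R)$. Let $\mathcal D$ be the dense subspace of those $f\in L^p(\mathbb R_+)$ for which $F\in L^2(\mathbb R)$, and for $f\in\mathcal D$ let
\[
(\mathcal Mf)(\lambda)=\int_{\mathbb R}F(r)e^{i\lambda r}\,dr\qquad(\lambda\in\mathbb R)
\]
in the sense of Plancherel's theorem. An operator $Y\in L(L^p(\mathbb R_+))$ is the \emph{Mellin multiplier with symbol} $\sigma\in L^\infty(\mathbb R)$ if $Y\mathcal D\subset\mathcal D$ and $\mathcal M(Yf)=\sigma\,\mathcal Mf$ for $f\in\mathcal D$. A Mellin multiplier with symbol $0$ vanishes on $\mathcal D$, hence is $0$.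

\emph{The Bohr compactification.} Let $b\mathbb Z$ be the dual group of $\mathbb T_d$, that is, the group of all homomorphisms $h:\mathbb T\to\mathbb T$, continuous or not, with the topology of pointwise convergence. It is a compact abelian group, which we write additively and equip with normalized Haar measure $dh$. For $s\in\mathbb T$ the function $e_s(h)=h(s)$ is a continuous character of $b\mathbb Z$, and $e_se_t=e_{st}$, $\overline{e_s}=e_{1/s}$. We embed $\mathbb Z$ into $b\mathbb Z$ by letting $n$ be the homomorphism $s\mapsto s^{-n}$, so that $e_s(n)=s^{-n}$. For $s\ne1$ the character $e_s$ is not constant on $\mathbb Z$, so $\int e_s\,dh=0$ by translation invariance; the $e_s$ are orthonormal. Their finite linear combinations, the trigonometric polynomials, are dense in $C(b\mathbb Z)$ by the Stone--Weierstrass theorem, hence in $L^p(b\mathbb Z)$. Consequently the \emph{finite sums}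
\[
f=\sum_sf_s\otimes e_s,\qquad f_s\in L^p(\mathbb R_+),\qquad (f_s\otimes e_s)(y,h)=f_s(y)e_s(h),
\]
are dense in $L^p(\mathbb R_+\times b\mathbb Z)$ (product of Lebesgue and Haar measure). The components $f_s(y)=\int f(y,h)\overline{e_s(h)}\,dh$ are determined by $f$.

A function $\sigma$ on $\mathbb T_d\times\mathbb R$ is a \emph{multiplier on $L^p(\mathbb R_+\times b\mathbb Z)$} if each $\sigma(s,\cdot)$ is the symbol of a Mellin multiplier $Y_s$ and the map $\sum_sf_s\otimes e_s\mapsto\sum_sY_sf_s\otimes e_s$ extends to a bounded operator on $L^p(\mathbb R_+\times b\mathbb Z)$, the multiplier operator of $\sigma$.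

\begin{theorem}\label{thm:model}
For $A\in\mathcal T(PC_p)$ the function $\operatorname{smb}A$ on $\mathbb T_d\times\mathbb R$ is a multiplier on $L^p(\mathbb R_+\times b\mathbb Z)$, and its multiplier operator $W(A)$ satisfies
\[
\|W(A)\|\le\|A+K(l^p)\|\le3\,\|W(A)\|.
\]
There is a homomorphism $\operatorname{sym}:\mathcal T(PC_p)\to PC_p$ with $\|\operatorname{sym}A\|_{M^p}\le\|A+K(l^p)\|$, with $\operatorname{sym}T(a)=a$ for $a\in PC_p$, and with $\operatorname{sym}K=0$ for compact $K$. On the ideal $\mathcal I=\ker\operatorname{sym}$ one has $\|A+K(l^p)\|=\|W(A)\|$.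
\end{theorem}

The constant $3$ is not claimed to be optimal.

Section~\ref{sec:hilbert} shows the method on the Hilbert matrix. Section~\ref{sec:normal} gives a normal form, modulo compact operators, on a dense subalgebra and constructs $\operatorname{sym}$. Sections~\ref{sec:limits} and~\ref{sec:W} construct $W$. Section~\ref{sec:key} contains the main estimate, the isometry of $W$ on $\mathcal I$; Theorem~\ref{thm:main} needs nothing more. Section~\ref{sec:three} adds the bound with the constant $3$. Of the known facts only (i)--(iii) are used.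

\section{Multipliers, Hankel operators and the model jump}\label{sec:prelim}

For operators between the same two spaces, $A\equiv B$ means that $A-B$ is compact, and $\|A\|_{\mathrm{ess}}=\inf\{\|A+K\|:K\text{ compact}\}$; for $A\in L(l^p)$ this is $\|A+K(l^p)\|$. The pairings between $p$- and $q$-spaces are $\langle x,z\rangle=\sum x_n\bar z_n$ and $\langle f,g\rangle=\int f\bar g$. The function $s\mapsto s$ on $\mathbb T$ is denoted by $\zeta$.

\begin{lemma}\label{lem:mult}
Let $a,b$ be multipliers on $l^p(\mathbb Z)$.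
\begin{enumerate}
\item[(a)] $ab$ is a multiplier and $L(ab)=L(a)L(b)$.
\item[(b)] $a$ is a multiplier on $l^q(\mathbb Z)$, $\|a\|_{M^q}=\|a\|_{M^p}$, and $\|a\|_\infty\le\|a\|_{M^p}$.
\item[(c)] $\|T(a)\|=\|a\|_{M^p}$.
\item[(d)] If $(a_n)\subset PC_0$ is a Cauchy sequence in the multiplier norm, it converges in this norm to some $a\in PC_p$; moreover $a_n(t\pm0)\to a(t\pm0)$ uniformly in $t$, and $a(t)=a(t+0)$ for almost all $t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) On $l^2(\mathbb Z)$ the operator $L(a)$ is unitarily equivalent to multiplication by $a$ on $L^2(\mathbb T)$, so the identity holds there and the norm is $\|a\|_\infty$. The extensions of $L(a)$ to $l^2(\mathbb Z)$ and to $l^p(\mathbb Z)$ agree on the intersection of these spaces, since the truncations of a sequence in the intersection converge in both norms. For finitely supported $x$ the sequence $L(b)x$ is in the intersection, so $L(ab)x=L(a)L(b)x$.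

(b) For finitely supported $x,z$ the substitution $m'=-n$, $n'=-m$ gives $\sum\widehat a(m-n)x_nz_m=\sum\widehat a(m'-n')z_{-n'}x_{-m'}$, which yields the equality of norms by duality. The exponent $2$ lies between $p$ and $q$, so the Riesz--Thorin interpolation theorem bounds the norm $\|a\|_\infty$ on $l^2(\mathbb Z)$ by $\|a\|_{M^p}$.

(c) The compressions of $L(a)$ to $l^p(\{-n,-n+1,\dots\})$ are isometrically equivalent to $T(a)$ by a shift, and they converge strongly to $L(a)$. Hence $\|L(a)\|\le\|T(a)\|$; the reverse inequality holds because $\|P\|=1$.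

(d) By (b) the step functions $a_n(\cdot+0)$ converge uniformly to a function $a$. A uniform limit of step functions has one-sided limits, these are the uniform limits of the one-sided limits of the $a_n$, and $a(t+0)=a(t)$ for all $t$. The operators $L(a_n)$ converge in norm to an operator with matrix entries $\lim_n\widehat{a_n}(m-k)=\widehat a(m-k)$. So $a$ is a multiplier and $\|a_n-a\|_{M^p}\to0$.
\end{proof}

\subsection*{Toeplitz and Hankel operators}
Put $\tilde a(s)=a(1/s)$ and let $H(a)$ be the Hankel operator with matrix $(\widehat a(m+n+1))_{m,n\ge0}$. With $Q=I-P$ and the flip $(Jx)_n=x_{-n-1}$ on $l^p(\mathbb Z)$, a comparison of matrix entries gives, on $l^p$,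
\[
H(a)=PL(a)QJ,\qquad H(\tilde b)=JQL(b)P,\qquad T(\tilde b)=JQL(b)QJ .
\]
In particular $H(a)$ is bounded for every multiplier $a$. Inserting $I=P+Q=P+QJJQ$ between the two Laurent operators in $PL(a)L(b)P$ and in $PL(a)L(b)QJ$, we obtain
\begin{equation}\label{eq:TH}
T(ab)=T(a)T(b)+H(a)H(\tilde b),\qquad H(ab)=T(a)H(b)+H(a)T(\tilde b).
\end{equation}
Let $V_j=T(\zeta^j)$, so $(V_jx)_m=x_{m-j}$ with $x_k=0$ for $k<0$, and $V=V_1$. Then $\|V_j\|\le1$ and $V_{\pm j}=V_{\pm1}^j$ for $j\ge0$. For $t\in\mathbb T$ let $U_t$ be the isometry $(x_n)\mapsto(t^{-n}x_n)$. Comparing entries,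
\begin{equation}\label{eq:U}
U_tU_u=U_{tu},\qquad U_t^{-1}T(a)U_t=T(a(t\,\cdot)),\qquad VU_w=wU_wV .
\end{equation}

\subsection*{Function classes}
Let $\mathcal W$ be the set of $f=\sum_k\widehat f(k)\zeta^k$ with $\sum|\widehat f(k)|<\infty$. For $f\in\mathcal W$ the operator $L(f)$ is an absolutely convergent sum of shifts, $T(f)=\sum_j\widehat f(j)V_j$ in norm, and $H(f)$ is compact, being the norm limit of the finite rank operators $H\big(\sum_{|k|\le n}\widehat f(k)\zeta^k\big)$.

Products of Toeplitz operators are easier to compute for a function with a single jump than for step functions, which have at least two. We therefore enlarge $PC_0$ to the algebra $PS$ of piecewise smooth functions: $\mathbb T$ is cut into finitely many arcs, and on each open arc the function is the restriction of a $C^\infty$ function on the closed arc. Values at the cut points are ignored; $a$ is \emph{continuous at $t$} if $a(t-0)=a(t+0)$, and then $a(t)$ is this value. Let $\mathcal C$ be the set of functions in $PS$ that are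 continuous everywhere. For $f\in\mathcal C$, integration by parts has no boundary terms and gives $\widehat f(k)=\widehat{f'}(k)/(ik)$, where $f'$ is the derivative in $\theta$; a second integration by parts gives $\widehat{f'}(k)=O(1/k)$. Hence $\mathcal C\subset\mathcal W$.

\subsection*{The model jump}
Let $\varphi(e^{i\theta})=i(\pi-\theta)$ for $0<\theta<2\pi$. Then $\widehat\varphi(k)=1/k$ for $k\ne0$, $\widehat\varphi(0)=0$, and $\varphi(1\pm0)=\pm i\pi$. The operator $L(\varphi)$ is the discrete Hilbert transform, which is bounded on $l^p(\mathbb Z)$ by the theorem of M.~Riesz. The function $\varphi_t(s)=\varphi(s/t)$ has coefficients $t^{-k}/k$; it is a multiplier, because $L(\varphi_t)$ is $L(\varphi)$ conjugated by $(x_n)\mapsto(t^{-n}x_n)$, and its only jump, of height $2\pi i$, is at $t$. Subtracting the jumps, we write every $a\in PS$ as a finite sum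
\begin{equation}\label{eq:jump}
a=\sum_tc_t\varphi_t+f,\qquad c_t=\frac{a(t+0)-a(t-0)}{2\pi i},\qquad f\in\mathcal C .
\end{equation}
So $PS$, and with it $PC_0$, consists of multipliers. The two basic operators of the paper are
\[
S=T(\varphi)\qquad\text{and the Hilbert matrix}\qquad N=H(\varphi)=\Big(\frac1{m+n+1}\Big)_{m,n\ge0},
\]
together with their continuous analogs on $L^p(\mathbb R_+)$,
\[
(\mathbf Sf)(x)=\mathrm{p.v.}\!\int_0^\infty\frac{f(y)}{x-y}\,dy,\qquad(\mathbf Nf)(x)=\int_0^\infty\frac{f(y)}{x+y}\,dy .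
\]
These are bounded by the theorem of M.~Riesz and by Hilbert's inequality. Their kernels are homogeneous of degree $-1$, so they commute with the dilations $(\tau_nf)(x)=n^{-1/p}f(x/n)$.

\subsection*{A compactness test}
All compactness statements below reduce to the following one.

\begin{lemma}[domination]\label{lem:dom}
Let $A$ map $l^p$ to $l^p$ or to $L^p(\mathbb R_+)$ by $(Ax)(u)=\sum_nk(u,n)x_n$. If $|k(u,n)|\le\alpha(u)\beta_n$ with $\alpha$ in the target space and $\beta\in l^q$, then $A$ is compact. In particular, a matrix with entries bounded by $c/((m+1)(n+1))$ is compact on $l^p$.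
\end{lemma}

\begin{proof}
Setting $k(u,n)=0$ for $n>M$ gives an operator of finite rank, which by H\"older's inequality differs from $A$ by at most $\|\alpha\|_p\big(\sum_{n>M}\beta_n^q\big)^{1/q}\to0$. The sequence $(1/(n+1))$ lies in $l^p$ and in $l^q$.
\end{proof}

The hypothesis $1<p<\infty$ enters here, in the boundedness of $S,N,\mathbf S,\mathbf N$, and in the fact that a bounded sequence in $l^p$ whose coordinates tend to $0$ tends to $0$ weakly. For $p=1$ the setting itself breaks down: the columns of $L(\varphi)$ and of $N$ are not summable.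

\section{The method on the Hilbert matrix}\label{sec:hilbert}

Let $\omega$ be the characteristic function of the upper half circle. Then $\widehat\omega(k)=(1-(-1)^k)/(2\pi ik)$ for $k\ne0$, so $H(\omega)=\frac1{2\pi i}(N+U_{-1}NU_{-1})$ and $H(\tilde\omega)=-H(\omega)$. Since $\omega^2=\omega$, the first identity in \eqref{eq:TH} gives
\[
T(\omega)^2-T(\omega)=-\frac1{4\pi^2}\,(N+U_{-1}NU_{-1})^2 .
\]
By (iii) the symbol of this operator is $\mu_q^2-\mu_q$ for $t=\pm1$ and $0$ for all other $t$. Thus each jump contributes a rotated copy of the Hilbert matrix, and we must learn to compute essential norms of such operators, first for one jump and then for two.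

\subsection*{One jump: zooming out}
The entries of $N$ are almost homogeneous of degree $-1$, so on a coarse scale $N$ should look like $\mathbf N$. To compare the two, let $n\ge1$ and define
\[
(E_nf)_k=n^{1/q}\int_{k/n}^{(k+1)/n}f(y)\,dy,\qquad E_{-n}x=n^{1/p}\sum_{k\ge0}x_k\,1_{[k/n,(k+1)/n)} .
\]
H\"older's inequality gives $|(E_nf)_k|\le\|f\|_{L^p(k/n,(k+1)/n)}$, so $\|E_n\|\le1$. The map $E_{-n}$ is isometric and $E_nE_{-n}=I$. The operator $E_{-n}E_n$ averages over the intervals $[k/n,(k+1)/n)$; it tends to $I$ strongly, as one sees on continuous functions with compact support. The \emph{discretization} of $Y\in L(L^p(\mathbb R_+))$ is $D(Y)=E_1YE_{-1}\in L(l^p)$.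

\begin{lemma}\label{lem:scale}
If $K\in K(l^p)$, then $E_{-n}KE_n\to0$ strongly. If $Y\in L(L^p(\mathbb R_+))$ commutes with all $\tau_n$, then $E_{-n}D(Y)E_n\to Y$ strongly and $\|D(Y)\|_{\mathrm{ess}}=\|Y\|$.
\end{lemma}

\begin{proof}
The sequence $(E_nf)$ is bounded and each coordinate tends to $0$ by the bound above, so $E_nf\to0$ weakly and $\|KE_nf\|\to0$. A change of variables shows $E_n=E_1\tau_n$ and $E_{-n}=\tau_n^{-1}E_{-1}$. Hence
\[
E_{-n}D(Y)E_n=\big(\tau_n^{-1}E_{-1}E_1\tau_n\big)\,Y\,\big(\tau_n^{-1}E_{-1}E_1\tau_n\big)=(E_{-n}E_n)\,Y\,(E_{-n}E_n)\to Y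
\]
strongly. For compact $K$ the operators $E_{-n}(D(Y)+K)E_n$ have norm at most $\|D(Y)+K\|$ and tend strongly to $Y$, so $\|Y\|\le\|D(Y)\|_{\mathrm{ess}}$. Conversely $\|D(Y)\|\le\|Y\|$.
\end{proof}

\begin{lemma}\label{lem:Ndisc}
$\mathbf NE_{-1}\equiv E_{-1}N$. Hence $D(\mathbf N^k)\equiv N^k$ for $k\ge1$.
\end{lemma}

\begin{proof}
The kernel of $\mathbf NE_{-1}-E_{-1}N$ is
\[
\kappa(u,n)=\int_n^{n+1}\frac{dy}{u+y}-\frac1{j+n+1}\qquad(u\in[j,j+1),\ n\ge0).
\]
If $j+n\ge1$, both terms lie in $[\frac1{j+n+2},\frac1{j+n}]$. Since $n+1\le2(j+n)$ and $u+1<j+n+2$,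
\[
|\kappa(u,n)|\le\frac2{(j+n)(j+n+2)}\le\frac4{(u+1)(n+1)} .
\]
If $j=n=0$, then $|\kappa(u,0)|\le1+\log(1+1/u)$. So $|\kappa(u,n)|\le\alpha(u)/(n+1)$ with $\alpha(u)=\frac4{u+1}+\big(1+\log(1+\frac1u)\big)1_{(0,1)}(u)$, which is in $L^p(\mathbb R_+)$, and Lemma~\ref{lem:dom} applies. Using the relation $k$ times, $E_1\mathbf N^kE_{-1}\equiv E_1E_{-1}N^k=N^k$.
\end{proof}

The two lemmas give $\|\pi(N)\|_{\mathrm{ess}}=\|\pi(\mathbf N)\|$ for every polynomial $\pi$, and they contain the two halves of the method. The lower bound for the essential norm comes from a strong limit that kills compact operators. The upper bound comes from the fact that, modulo compact operators, the operator is a compression of its own limit.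

\subsection*{Two jumps}

\begin{example}\label{ex:two}
Let $B=\alpha N+\beta\,U_{-1}NU_{-1}$ with $\alpha,\beta\in\mathbb C$. The entries $(\alpha+\beta(-1)^{m+n})/(m+n+1)$ oscillate, so we separate the parities: $x\mapsto((x_{2k})_k,(x_{2k+1})_k)$ identifies $l^p$ with $l^p\oplus_pl^p$. For $m=2j+\iota$, $n=2k+\iota'$ with $\iota,\iota'\in\{0,1\}$ the denominator is $2(j+k+1)+\iota+\iota'-1$, and
\[
\Big|\frac1{2(j+k+1)\pm1}-\frac1{2(j+k+1)}\Big|\le\frac1{(j+1)(k+1)} .
\]
By Lemma~\ref{lem:dom}, $B\equiv M\otimes N$, the $2\times2$ block operator with blocks $M_{\iota\iota'}N$, where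
\[
M=\frac12\begin{pmatrix}\alpha+\beta&\alpha-\beta\\ \alpha-\beta&\alpha+\beta\end{pmatrix}.
\]
Replace $E_{\pm n}$ by $E_{\pm n}\oplus E_{\pm n}$. Lemma~\ref{lem:Ndisc}, applied to each block, shows that $M\otimes N$ is a compact perturbation of the discretization of $M\otimes\mathbf N$, and the proof of Lemma~\ref{lem:scale} gives $\|B\|_{\mathrm{ess}}=\|M\otimes\mathbf N\|$, the norm being taken on $L^p(\mathbb R_+)\oplus_pL^p(\mathbb R_+)=L^p(\mathbb R_+\times\mathbb Z_2)$. The vectors $(1,1)$ and $(1,-1)$, the characters of $\mathbb Z_2$, are eigenvectors of $M$ with eigenvalues $\alpha$ and $\beta$: the matrix $M$ is the Fourier multiplier on $\mathbb Z_2$ with symbol $(\alpha,\beta)$.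

For $p=2$, $M$ is unitarily diagonalizable and $\|B\|_{\mathrm{ess}}=\max(|\alpha|,|\beta|)\|\mathbf N\|$. For $p\ne2$ take $\alpha=1$, $\beta=i$. Then $M(1,0)=\frac12(1+i,1-i)$ and $M(1,i)=(1+i,0)$, so $M$ has norm at least $2^{|1/p-1/2|}$ on $l^p(\mathbb Z_2)$. Testing on pairs $(c_0f,c_1f)$ gives $\|B\|_{\mathrm{ess}}\ge2^{|1/p-1/2|}\|\mathbf N\|$, while each of the two summands of $B$ has essential norm $\|\mathbf N\|$.
\end{example}

So for $p\ne2$ the contributions of different jumps interact, and they have to be treated together, on a compact group that carries the characters $n\mapsto t^{-n}$. For $t=\pm1$ this group is $\mathbb Z_2$; for arbitrary points it is $b\mathbb Z$. The splitting into parities has no exact analog in general, and Section~\ref{sec:key} constructs an approximate one.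

\section{A normal form modulo compact operators}\label{sec:normal}

The columns and rows of $N$ vary slowly, so modulo compact operators $N$ does not notice shifts. In terms of frequencies, $N$ is concentrated at the point $1\in\mathbb T$.

\begin{lemma}\label{lem:Nloc}
\begin{enumerate}
\item[(a)] $T(g)N\equiv g(1)N\equiv NT(g)$ if $g\in\mathcal W$, or if $g\in PS$ is continuous at $1$.
\item[(b)] $NU_wN\equiv0$ for $w\in\mathbb T\setminus\{1\}$.
\item[(c)] $SN\equiv NS$, $\ S^2=T(\varphi^2)+N^2$, and $S^2N\equiv-\pi^2N+N^3$.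
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The entries of $(I-V_1)N$ are $-\frac1{(m+n)(m+n+1)}$ for $m\ge1$ and $\frac1{n+1}$ for $m=0$; those of $(I-V_{-1})N$ are $\frac1{(m+n+1)(m+n+2)}$. All are bounded in modulus by $\frac1{(m+1)(n+1)}$; for the first, note $m+n\ge n+1$. The matrix of $N(I-V_{\pm1})$ is the transpose of that of $(I-V_{\mp1})N$. By Lemma~\ref{lem:dom}, $V_{\pm1}N\equiv N\equiv NV_{\pm1}$, and by iteration $V_jN\equiv N\equiv NV_j$ for all $j\in\mathbb Z$. For $g\in\mathcal W$, $T(g)N-g(1)N=\sum_j\widehat g(j)(V_jN-N)$ is a norm convergent sum of compact operators, and so is $NT(g)-g(1)N=\sum_j\widehat g(j)(NV_j-N)$.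

Now let $g\in PS$ be continuous at $1$. By \eqref{eq:jump} it suffices to take $g=\varphi_v$ with $v\ne1$. We remove the jump by a factor that vanishes at $v$ but not at $1$. Let $b=1-\zeta/v$. Then $H(\tilde b)=0$, so $T(\varphi_v)T(b)=T(b\varphi_v)$ by \eqref{eq:TH}, and $b\varphi_v\in\mathcal C\subset\mathcal W$. By the case already proved,
\[
b(1)\,T(\varphi_v)N\equiv T(\varphi_v)T(b)N=T(b\varphi_v)N\equiv b(1)\varphi_v(1)N,
\]
and $b(1)\ne0$. For the other side let $b=1-v\zeta^{-1}$. Then $H(b)=0$, $T(b)T(\varphi_v)=T(b\varphi_v)$, and $b(1)NT(\varphi_v)\equiv NT(b)T(\varphi_v)=NT(b\varphi_v)\equiv b(1)\varphi_v(1)N$.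

(b) By (a) and \eqref{eq:U}, $NU_wN\equiv NU_wVN=w^{-1}NVU_wN\equiv w^{-1}NU_wN$, and $w^{-1}\ne1$.

(c) We have $\tilde\varphi=-\varphi$, and $\varphi^2=-(\pi-\theta)^2$ belongs to $\mathcal C$ with $\varphi^2(1)=-\pi^2$. By \eqref{eq:TH}, $SN-NS=H(\varphi^2)$, which is compact, and $T(\varphi^2)=S^2-N^2$. Multiplying the last identity by $N$ and using (a) gives the third relation.
\end{proof}

\begin{lemma}\label{lem:prod}
Let $a,b\in PS$ have jump coefficients $c_t,d_t$ as in \eqref{eq:jump}. Then
\[
T(a)T(b)\equiv T(ab)+\sum_tc_td_t\,U_tN^2U_t^{-1}.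
\]
\end{lemma}

\begin{proof}
By \eqref{eq:TH}, and since $H(f)$ and $H(\tilde f)$ are compact for $f\in\mathcal C$,
\[
T(a)T(b)-T(ab)=-H(a)H(\tilde b)\equiv-\sum_{t,u}c_td_u\,H(\varphi_t)H(\widetilde{\varphi_u}).
\]
The entries of $H(\varphi_t)$ and $H(\widetilde{\varphi_u})$ are $t^{-(m+n+1)}/(m+n+1)$ and $-u^{m+n+1}/(m+n+1)$, so $H(\varphi_t)=t^{-1}U_tNU_t$ and $H(\widetilde{\varphi_u})=-uU_u^{-1}NU_u^{-1}$. Hence $-H(\varphi_t)H(\widetilde{\varphi_u})=t^{-1}u\,U_tNU_{t/u}NU_u^{-1}$. This is compact for $t\ne u$ by Lemma~\ref{lem:Nloc}(b), and it equals $U_tN^2U_t^{-1}$ for $t=u$.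
\end{proof}

Longer products multiply the correction $N^2$ by further Toeplitz operators, of which, by Lemma~\ref{lem:Nloc}(a), only the part $S$ survives. This leads to
\[
\mathcal X=\operatorname{span}\{N^{2k},\ SN^{2k}:k\ge1\}.
\]
Since $SN\equiv NS$, every $X\in\mathcal X$ has a factor $N$ on either side: there are bounded $Z,Z'$ with
\begin{equation}\label{eq:sides}
X=Z'N,\qquad X\equiv NZ .
\end{equation}
Let $\mathcal A_0$ be the linear space of all operators
\begin{equation}\label{eq:normal}
A=T(a)+\sum_{t\in\Sigma}U_tX_tU_t^{-1}+K,\qquad a\in PS,\ \ \Sigma\subset\mathbb T\text{ finite},\ \ X_t\in\mathcal X,\ \ K\in K(l^p),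
\end{equation}
and let $\mathcal B_0$ be the subspace of those that have such a representation with $a=0$.

\begin{lemma}\label{lem:alg}
If $A-T(a)\in\mathcal B_0$ and $A'-T(b)\in\mathcal B_0$ with $a,b\in PS$, then $AA'-T(ab)\in\mathcal B_0$. In particular $\mathcal A_0$ is an algebra.
\end{lemma}

\begin{proof}
First, $SX$, $XS$ and $XX'$ lie in $\mathcal X+K(l^p)$ for $X,X'\in\mathcal X$. Indeed, by Lemma~\ref{lem:Nloc}(c) each of them is, modulo compact operators, a linear combination of operators $N^{2k}$, $SN^{2k}$, $S^2N^{2k}$ with $k\ge1$, and $S^2N^{2k}\equiv-\pi^2N^{2k}+N^{2k+2}$.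

We multiply out. The product $T(a)T(b)$ is covered by Lemma~\ref{lem:prod}. For a mixed product write $a(t\,\cdot)=c\varphi+g$ with $g\in PS$ continuous at $1$. By \eqref{eq:sides} and Lemma~\ref{lem:Nloc}(a), $T(g)X\equiv T(g)NZ\equiv g(1)X$ and $XT(g)=Z'NT(g)\equiv g(1)X$. With \eqref{eq:U},
\[
T(a)\,U_tXU_t^{-1}\equiv U_t\big(cSX+g(1)X\big)U_t^{-1},\qquad U_tXU_t^{-1}\,T(a)\equiv U_t\big(cXS+g(1)X\big)U_t^{-1},
\]
and both lie in $\mathcal B_0$. Finally $U_tXU_t^{-1}\cdot U_uX'U_u^{-1}$ equals $U_tXX'U_t^{-1}\in\mathcal B_0$ for $t=u$, and for $t\ne u$ it is compact, because $XU_{u/t}X'\equiv Z'NU_{u/t}NZ\equiv0$ by Lemma~\ref{lem:Nloc}(b).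
\end{proof}

To extract $a$ from $A$ we move far down the diagonal. Toeplitz operators do not change, while the entries of $N$ decay.

\begin{lemma}\label{lem:symest}
For $A$ as in \eqref{eq:normal}, $\|a\|_{M^p}\le\|A\|_{\mathrm{ess}}$.
\end{lemma}

\begin{proof}
We have $V_{-n}T(a)V_n=T(a)$. Fix $x\in l^p$. Then $\|NV_nx\|\to0$: for the $k$-th unit vector, $NV_nx$ is the column of $N$ with index $k+n$, whose norm $\big(\sum_m(m+k+n+1)^{-p}\big)^{1/p}$ tends to $0$, and $\|NV_n\|\le\|N\|$. By \eqref{eq:U}, $U_t^{-1}V_n=t^nV_nU_t^{-1}$, so $U_tX_tU_t^{-1}V_nx\to0$ by the first relation in \eqref{eq:sides}. Compact operators map the weakly null sequence $(V_nx)$ to a null sequence. Therefore $T(a)x=\lim_nV_{-n}(A+K')V_nx$ for every compact $K'$, which gives $\|T(a)\|\le\|A\|_{\mathrm{ess}}$. Now use Lemma~\ref{lem:mult}(c).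
\end{proof}

Applied to the difference of two representations of the same operator, the lemma shows that $a$ is determined by $A$. We put $\operatorname{sym}A=a$; by Lemma~\ref{lem:alg} this is a homomorphism $\mathcal A_0\to PS$ with kernel $\mathcal B_0$. Let $\mathcal T_0\subset\mathcal A_0$ be the algebra generated by the $T(a)$ with $a\in PC_0$. Its closure contains $T(a)$ for $a\in PC_p$, because $\|T(a)-T(a_n)\|\le\|a-a_n\|_{M^p}$; so $\mathcal T_0$ is dense in $\mathcal T(PC_p)$.

\begin{proposition}\label{prop:sym}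
The restriction of $\operatorname{sym}$ to $\mathcal T_0$ extends to a homomorphism $\operatorname{sym}:\mathcal T(PC_p)\to PC_p$ with the following properties.
\begin{enumerate}
\item[(a)] $\|\operatorname{sym}A\|_{M^p}\le\|A\|_{\mathrm{ess}}$, $\operatorname{sym}T(a)=a$ for $a\in PC_p$, and $\operatorname{sym}K=0$ for compact $K$.
\item[(b)] $(\operatorname{sym}A)(t\pm0)=\operatorname{smb}A(t,\pm\infty)$ for $t\in\mathbb T$.
\item[(c)] Every $A\in\mathcal I=\ker\operatorname{sym}$ is a norm limit of operators in $\mathcal B_0$.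
\end{enumerate}
\end{proposition}

\begin{proof}
The homomorphism $\operatorname{sym}$ maps the generators of $\mathcal T_0$ into the algebra $PC_0$, so $\operatorname{sym}\mathcal T_0\subset PC_0$. Let $A\in\mathcal T(PC_p)$, $A_n\in\mathcal T_0$, $\|A_n-A\|\to0$, and $a_n=\operatorname{sym}A_n$. By Lemma~\ref{lem:symest}, $(a_n)$ is a Cauchy sequence in the multiplier norm, so it has a limit $a\in PC_p$ by Lemma~\ref{lem:mult}(d), and by the same estimate $a$ does not depend on the choice of $(A_n)$. Put $\operatorname{sym}A=a$. Linearity, multiplicativity and the inequality in (a) pass to the limit. If $b\in PC_p$ is the limit of $b_n\in PC_0$, then $T(b_n)\to T(b)$, so $\operatorname{sym}T(b)=b$. Compact operators lie in $\mathcal T(PC_p)$ by (i) and have essential norm $0$.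

(b) On $\mathcal T_0$ both sides are homomorphisms into $\mathbb C$, and they agree on generators by (iii), since $\mu_q(-\infty)=0$ and $\mu_q(+\infty)=1$. Characters of a Banach algebra are contractive, so $\sup|\operatorname{smb}A_n-\operatorname{smb}A|\le\|A_n-A\|\to0$, and $a_n(t\pm0)\to a(t\pm0)$ by Lemma~\ref{lem:mult}(d).

(c) If $a=0$, then $\|T(a_n)\|\le\|a_n\|_{M^p}\to0$, so the operators $A_n-T(a_n)\in\mathcal B_0$ converge to $A$.
\end{proof}

\begin{remark}\label{rem:noneq}
For $p\ne2$ the essential norm is not dominated by the supremum of the symbol. Let $u_0=v_0=1$, $u_{n+1}=u_n+\zeta^{2^n}v_n$, $v_{n+1}=u_n-\zeta^{2^n}v_n$. By induction $u_n,v_n$ are polynomials of degree $2^n-1$ with all coefficients $\pm1$, and $|u_n|^2+|v_n|^2=2^{n+1}$ on $\mathbb T$ by the parallelogram identity. Choose $a_n\in PC_0$ with $\|a_n-u_n\|_\infty\le\frac12$, so that $|\widehat{a_n}(k)|\ge\frac12$ for $0\le k<2^n$. With $r=\min(p,q)<2$, Lemmas~\ref{lem:symest} and~\ref{lem:mult}(b) give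
\[
\|T(a_n)\|_{\mathrm{ess}}\ge\|a_n\|_{M^r}\ge\|\widehat{a_n}\|_{l^r(\mathbb Z)}\ge2^{n/r-1},
\]
whereas $\sup|\operatorname{smb}T(a_n)|\le(1+2\sup|\mu_q|)\big(2^{(n+1)/2}+\frac12\big)$ by (iii).
\end{remark}

\section{Local limit operators and the symbol}\label{sec:limits}

To see the frequency $s\in\mathbb T$, we rotate it to $1$ and zoom out as in Lemma~\ref{lem:scale}. Let $\mathcal L_s$ be the set of $A\in L(l^p)$ for which $E_{-n}U_s^{-1}AU_sE_n$ converges strongly as $n\to\infty$, and let $W_s(A)\in L(L^p(\mathbb R_+))$ be the limit. By definition $W_s(A)=W_1(U_s^{-1}AU_s)$.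

\begin{lemma}\label{lem:Ws}
$\mathcal L_s$ is a closed subalgebra of $L(l^p)$ containing $K(l^p)$, and $W_s$ is a contractive homomorphism on it with $W_s(K)=0$ for compact $K$. If $A\in L(l^p)$, if $B$ and $AB$ lie in $\mathcal L_s$, and if $W_s(B)=\beta I$ with $\beta\ne0$, then $A\in\mathcal L_s$ and $W_s(A)=\beta^{-1}W_s(AB)$.
\end{lemma}

\begin{proof}
Write $A_{(n)}=E_{-n}U_s^{-1}AU_sE_n$. Then $\|A_{(n)}\|\le\|A\|$, which gives closedness and contractivity, and $(AB)_{(n)}=A_{(n)}B_{(n)}$ because $E_nE_{-n}=I$; products of bounded strongly convergent sequences converge strongly. Compact operators are covered by Lemma~\ref{lem:scale}. For the last claim, $\beta A_{(n)}f=(AB)_{(n)}f+A_{(n)}\big(\beta f-B_{(n)}f\big)\to W_s(AB)f$.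
\end{proof}

We need the analog of Lemma~\ref{lem:Ndisc} for $\mathbf S$. Here the error is a Toeplitz operator, which is not small, but its generating function vanishes at $1$.

\begin{lemma}\label{lem:Sdisc}
$D(\mathbf S)=S+T(f_0)$ with $f_0\in\mathcal W$ and $f_0(1)=0$.
\end{lemma}

\begin{proof}
Since $(\mathbf S1_{[n,n+1)})(x)=\log|x-n|-\log|x-n-1|$, the entries of $D(\mathbf S)$ are $d_{m-n}$ with
\[
d_k=\int_k^{k+1}\big(\log|x|-\log|x-1|\big)\,dx=\eta(k+1)-2\eta(k)+\eta(k-1),\qquad\eta(x)=x\log|x|-x .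
\]
The function $\eta$ is odd, so $d_{-k}=-d_k$. For $k\ge2$ the mean value theorem for second differences gives $d_k=\eta''(\xi)=1/\xi$ with $\xi\in(k-1,k+1)$, so $|d_k-\frac1k|\le\frac1{k(k-1)}$. Thus the sequence $d_k-\widehat\varphi(k)$ is summable and odd. It is the coefficient sequence of a function $f_0\in\mathcal W$, and $f_0(1)$, its sum, is $0$.
\end{proof}

\begin{proposition}\label{prop:values}
Let $s\in\mathbb T$. The closure $\mathcal A$ of $\mathcal A_0$, which contains $\mathcal T(PC_p)$, is contained in $\mathcal L_s$. Moreover: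
\begin{enumerate}
\item[(a)] $W_1(T(g))=g(1)I$ if $g\in\mathcal W$, or if $g\in PS$ is continuous at $1$.
\item[(b)] $W_1(N)=\mathbf N$ and $W_1(S)=\mathbf S$. Hence, for $X\in\mathcal X$, $\mathbf X:=W_1(X)$ is obtained from $X$ by writing $\mathbf N,\mathbf S$ for $N,S$.
\item[(c)] For $a\in PS$, $\ W_s(T(a))=a(s-0)(I-\Pi)+a(s+0)\Pi$ with $\Pi=\frac12\big(I+\frac1{\pi i}\mathbf S\big)$.
\item[(d)] For $X\in\mathcal X$, $\ W_s(U_tXU_t^{-1})$ is $\mathbf X$ if $s=t$ and $0$ if $s\ne t$.
\end{enumerate}
\end{proposition}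

\begin{proof}
(a) For $c\in\mathbb R$ let $(\theta_cf)(x)=f(x-c)$, $x>0$, where $f$ is extended by $0$ to the negative axis. Then $\|\theta_c\|\le1$, $\theta_c\to I$ strongly as $c\to0$, and $E_{-n}V_jE_n=\theta_{j/n}E_{-n}E_n$. So $W_1(V_j)=I$, and for $g\in\mathcal W$ we sum the norm convergent series $T(g)=\sum\widehat g(j)V_j$. For $g\in PS$ continuous at $1$ it suffices, by \eqref{eq:jump}, to take $g=\varphi_v$, $v\ne1$. With $b=1-\zeta/v$ we have $T(\varphi_v)T(b)=T(b\varphi_v)$ and $b,\,b\varphi_v\in\mathcal W$, as in the proof of Lemma~\ref{lem:Nloc}. Since $W_1(T(b))=b(1)I$ with $b(1)\ne0$, Lemma~\ref{lem:Ws} gives $W_1(T(\varphi_v))=\varphi_v(1)I$.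

(b) By Lemma~\ref{lem:scale}, $W_1(D(\mathbf N))=\mathbf N$ and $W_1(D(\mathbf S))=\mathbf S$. Now $N\equiv D(\mathbf N)$, and $S=D(\mathbf S)-T(f_0)$ with $W_1(T(f_0))=f_0(1)I=0$.

(c) Write $a(s\,\cdot)=c\varphi+g$ with $g$ continuous at $1$. By \eqref{eq:U}, (a) and (b), $W_s(T(a))=c\,\mathbf S+g(1)I$. Since $a(s\pm0)=g(1)\pm i\pi c$, the right side of (c) is $g(1)I+i\pi c\,(2\Pi-I)=g(1)I+c\,\mathbf S$.

(d) With $w=t/s$ we have $W_s(U_tXU_t^{-1})=W_1(U_wXU_w^{-1})$, which is $\mathbf X$ for $w=1$. Let $w\ne1$. By \eqref{eq:U}, $U_wVU_w^{-1}=w^{-1}V$, so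
\[
U_wXU_w^{-1}\,(I-w^{-1}V)=U_wX(I-V)U_w^{-1}=U_wZ'N(I-V)U_w^{-1},
\]
which is compact by Lemma~\ref{lem:Nloc}(a). Since $W_1(I-w^{-1}V)=(1-w^{-1})I$ with $1-w^{-1}\neq0$, Lemma~\ref{lem:Ws} gives $W_1(U_wXU_w^{-1})=0$.

By (c), (d) and Lemma~\ref{lem:Ws}, $\mathcal A_0\subset\mathcal L_s$, and $\mathcal L_s$ is closed.
\end{proof}

The operators in $\mathcal X$ can be recovered from their limits, as $N$ could.

\begin{lemma}\label{lem:recover}
$D(\mathbf X)\equiv X$ for $X\in\mathcal X$.
\end{lemma}

\begin{proof}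
For $N^{2k}$ this is Lemma~\ref{lem:Ndisc}. By Lemmas~\ref{lem:Ndisc}, \ref{lem:Sdisc} and~\ref{lem:Nloc}(a),
\[
D(\mathbf S\mathbf N^{2k})=E_1\mathbf S\mathbf N^{2k}E_{-1}\equiv E_1\mathbf SE_{-1}N^{2k}=\big(S+T(f_0)\big)N^{2k}\equiv SN^{2k}+f_0(1)N^{2k}=SN^{2k}.\qedhere
\]
\end{proof}

It remains to link the operators $W_s(A)$ with the Fredholm symbol. We use the notation of Section~\ref{sec:model}.

\begin{lemma}\label{lem:mellin}
\begin{enumerate}
\item[(a)] Let $Y\in L(L^p(\mathbb R_+))$ and $\sigma\in L^\infty(\mathbb R)$. If $Yf\in\mathcal D$ and $\mathcal M(Yf)=\sigma\mathcal Mf$ for $f\in C_c^\infty(\mathbb R_+)$, then $Y$ is the Mellin multiplier with symbol $\sigma$.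
\item[(b)] Sums and products of Mellin multipliers are Mellin multipliers, with the sum and product of the symbols. If $Y_n$ has symbol $\sigma_n$, $\|Y_n-Y\|\to0$ and $\|\sigma_n-\sigma\|_\infty\to0$, then $Y$ is the Mellin multiplier with symbol $\sigma$.
\item[(c)] $\Pi$ is the Mellin multiplier with symbol $\mu_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
We work in the variable $r$ and write $m(\sigma)$ for the Fourier multiplier with symbol $\sigma$ on $L^2(\mathbb R)$, of norm $\|\sigma\|_\infty$ by Plancherel's theorem. If a sequence converges in $L^p(\mathbb R)$ and in $L^2(\mathbb R)$, the limits agree almost everywhere.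

(a) Given $F\in L^p\cap L^2$, truncation and mollification give $F_n\in C_c^\infty(\mathbb R)$ with $F_n\to F$ in both norms. Then $YF_n=m(\sigma)F_n$ tends to $YF$ in $L^p$ and to $m(\sigma)F$ in $L^2$.

(b) The first claim holds because Mellin multipliers leave $\mathcal D$ invariant. For the second, $Y_nF=m(\sigma_n)F$ tends to $YF$ in $L^p$ and to $m(\sigma)F$ in $L^2$.

(c) Let $f\in C_c^\infty(\mathbb R_+)$. The substitution $x=e^r$, $y=e^\rho$ turns $\mathbf S$ into principal value convolution with
\[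
k(r)=\frac{e^{r/p}}{e^r-1}.
\]
The principal values in $y$ and in $\rho$ agree, since the excluded intervals $|y-x|<\varepsilon x$ and $xe^{-\varepsilon}<y<xe^{\varepsilon}$ differ by a set of length $O(\varepsilon^2)$ on which the integrand is $O(1/\varepsilon)$. The kernel $k$ is the sum of $r^{-1}1_{|r|<1}$ and an integrable function. So $k_\varepsilon=k1_{|r|>\varepsilon}$ is integrable, and the functions $\sigma_\varepsilon(\lambda)=\int k_\varepsilon(r)e^{i\lambda r}dr$ are bounded uniformly in $\varepsilon$, because the integrals $\int_\varepsilon^1r^{-1}\sin(\lambda r)\,dr$ are. With $v=e^r$ and the formula $\mathrm{p.v.}\int_0^\infty\frac{v^{\alpha-1}}{1-v}\,dv=\pi\cot\pi\alpha$ $(0<\operatorname{Re}\alpha<1)$, their pointwise limit is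
\[
\sigma(\lambda)=\mathrm{p.v.}\!\int_0^\infty\frac{v^{1/p+i\lambda-1}}{v-1}\,dv=-\pi\cot\pi\Big(\frac1p+i\lambda\Big)=\pi\cot\pi\Big(\frac1q-i\lambda\Big)=\pi i\coth\pi\Big(\lambda+\frac iq\Big),
\]
where we used $\cot(\pi-z)=-\cot z$ and $\cot z=i\coth(iz)$. By dominated convergence $k_\varepsilon*F=m(\sigma_\varepsilon)F\to m(\sigma)F$ in $L^2$, while $k_\varepsilon*F$ tends pointwise to the principal value convolution. By (a), $\mathbf S$ has symbol $\sigma$, and $\Pi$ has symbol $\frac12(1+\sigma/(\pi i))=\mu_q$.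
\end{proof}

\begin{proposition}\label{prop:symbol}
Let $A\in\mathcal T(PC_p)$ and $s\in\mathbb T$. Then $\operatorname{smb}A(s,\cdot)$ is continuous on $\overline{\mathbb R}$ in the usual sense, and $W_s(A)$ is the Mellin multiplier with symbol $\operatorname{smb}A(s,\cdot)$.
\end{proposition}

\begin{proof}
For $A=T(a)$, $a\in PC_0$, compare Proposition~\ref{prop:values}(c) and Lemma~\ref{lem:mellin}(c) with (iii). Both $W_s$ and $\operatorname{smb}(\cdot)(s,\lambda)$ are homomorphisms, so by Lemma~\ref{lem:mellin}(b) the claim holds on $\mathcal T_0$, where $\operatorname{smb}A(s,\cdot)$ is a polynomial in $\mu_q$. If $\mathcal T_0\ni A_n\to A$, then $W_s(A_n)\to W_s(A)$ in norm and $\operatorname{smb}A_n\to\operatorname{smb}A$ uniformly, and Lemma~\ref{lem:mellin}(b) applies again.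
\end{proof}

\begin{remark}
Applying $W_1$ to $S^2=T(\varphi^2)+N^2$ gives $\mathbf N^2=\mathbf S^2+\pi^2I$. As $\mathbf S$ has symbol $\pi i(2\mu_q-1)$, the operator $\mathbf N^2$ has symbol $4\pi^2\mu_q(1-\mu_q)$. So the symbols of the operators $\mathbf X$, $X\in\mathcal X$, are the polynomials in $\mu_q$ divisible by $\mu_q(1-\mu_q)$, that is, those that vanish at $\lambda=\pm\infty$.
\end{remark}

\section{All frequencies at once: the operator $W$}\label{sec:W}

Each $W_s$ gives the lower bound $\|W_s(A)\|\le\|A\|_{\mathrm{ess}}$, but Example~\ref{ex:two} shows that these bounds, taken one at a time, miss the essential norm. A better bound comes from testing $A$ on superpositions $\sum_sU_sE_nf_s$ of slowly modulated waves of several frequencies. The norm of such a sequence is computed by averaging $|\sum_sc_ss^{-k}|^p$ over long intervals, and this is where $b\mathbb Z$ enters.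

\begin{lemma}\label{lem:mean}
For $s\ne1$, an average of $s^{k}$ over $\ell$ consecutive integers $k$ has modulus at most $\frac2{\ell|1-s|}$. For $g\in C(b\mathbb Z)$, the averages of $g(k)$ over $\ell$ consecutive integers $k$ converge to $\int g\,dh$ as $\ell\to\infty$, uniformly in the position of the interval.
\end{lemma}

\begin{proof}
The first claim is the formula for a geometric sum. It gives the second claim for $g=e_s$, hence for trigonometric polynomials, and these are uniformly dense in $C(b\mathbb Z)$.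
\end{proof}

For $A\in\mathcal A$ and a finite sum $f=\sum_sf_s\otimes e_s$ put
\[
W(A)f=\sum_sW_s(A)f_s\otimes e_s .
\]

\begin{proposition}\label{prop:W}
For $A\in\mathcal A$, $W(A)$ extends to a bounded operator on $L^p(\mathbb R_+\times b\mathbb Z)$ with $\|W(A)\|\le\|A\|_{\mathrm{ess}}$. The map $W$ is a homomorphism, and for $A\in\mathcal T(PC_p)$ the operator $W(A)$ is the multiplier operator of $\operatorname{smb}A$.
\end{proposition}

\begin{proof}
For a finite sum $f$ let $R_nf=\sum_sU_sE_nf_s\in l^p$. We claim that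
\begin{equation}\label{eq:Rn}
\|R_nf\|\to\|f\|\qquad(n\to\infty).
\end{equation}
For a fixed finite set of frequencies, $\|R_nf\|$ and $\|f\|$ are seminorms of the family $(f_s)$, both bounded by $\sum_s\|f_s\|$. So it suffices to take step functions $f_s=\sum_jc_{s,j}1_{I_j}$ with finitely many disjoint bounded intervals $I_j$ common to all $s$. Put $g_j=|\sum_sc_{s,j}e_s|^p\in C(b\mathbb Z)$. If $[\frac kn,\frac{k+1}n)\subset I_j$, then $(R_nf)_k=n^{-1/p}\sum_sc_{s,j}s^{-k}$, so $|(R_nf)_k|^p=g_j(k)/n$; these $k$ form an interval of $n|I_j|+O(1)$ integers. If $[\frac kn,\frac{k+1}n)$ misses all $I_j$, then $(R_nf)_k=0$. The number of remaining $k$ is bounded independently of $n$, and for them $|(R_nf)_k|^p=O(1/n)$. By Lemma~\ref{lem:mean}, $\|R_nf\|^p\to\sum_j|I_j|\int g_j\,dh=\|f\|^p$, which proves \eqref{eq:Rn}.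

Since $E_nE_{-n}=I$, we have $AU_sE_nf_s=U_sE_n\,(E_{-n}U_s^{-1}AU_sE_n)f_s$, and therefore
\[
\|AR_nf-R_nW(A)f\|\le\sum_s\big\|E_{-n}U_s^{-1}AU_sE_nf_s-W_s(A)f_s\big\|\to0 .
\]
Applying \eqref{eq:Rn} to $W(A)f$ and to $f$, we get $\|W(A)f\|=\lim\|AR_nf\|\le\|A\|\,\|f\|$. As $W(A+K)=W(A)$ for compact $K$, $\|A\|$ may be replaced by $\|A\|_{\mathrm{ess}}$. The remaining claims follow from Lemma~\ref{lem:Ws} and Proposition~\ref{prop:symbol}.
\end{proof}

\section{The key estimate and the proof of Theorem~\ref{thm:main}}\label{sec:key}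

We now prove that $W$ preserves the essential norm on $\mathcal B_0$. The elements of $\mathcal I$ are limits of operators in $\mathcal B_0$ whose sets $\Sigma$ may grow without bound, so the estimate must not contain a constant that depends on $\Sigma$.

Let $B\equiv\sum_{t\in\Sigma}U_tX_tU_t^{-1}$. By Lemma~\ref{lem:recover}, $B\equiv\sum_tU_tE_1\mathbf X_tE_{-1}U_t^{-1}$. To exhibit this as a compression of $W(B)$ we want a map $\Phi:l^p\to L^p(\mathbb R_+\times b\mathbb Z)$ such that the component of $\Phi x$ at $e_t$ is close to $E_{-1}U_t^{-1}x$ for $t\in\Sigma$, and such that $\Phi$ has norm close to $1$ for both exponents $p$ and $q$. The obvious choice $\sum_{t\in\Sigma}E_{-1}U_t^{-1}x\otimes e_t$ takes the value $x_n\sum_te_t(h-n)$ for $y\in[n,n+1)$, and its norm $\|\sum_te_t\|_{L^p(b\mathbb Z)}$ depends on $\Sigma$; for $p=2$ it is $|\Sigma|^{1/2}$. Two changes repair this. We replace $\sum_te_t$ by a nonnegative kernel $\psi$ of integral $1$, which has additional frequencies, where $W(B)$ acts as $0$.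 And we average over long blocks of integers, over which $\psi(h-n)$ has mean close to $1$. The next lemma says that the averaging costs only a compact error.

For $\ell\ge1$ let $Q_j=\{j\ell,\dots,(j+1)\ell-1\}$, $j\ge0$, and $(C_\ell x)_m=\frac1\ell\sum_{n\in Q_j}x_n$ for $m\in Q_j$. By H\"older's inequality $C_\ell$ is a contraction on $l^p$ and on $l^q$.

\begin{lemma}\label{lem:block}
$C_\ell XC_\ell\equiv X$ for $X\in\mathcal X$ and $\ell\ge1$.
\end{lemma}

\begin{proof}
If $m,m'$ lie in one block, then $|m-m'|<\ell$ and $m+1\le m'+\ell\le\ell(m'+1)$, so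
\[
\Big|\frac1{m+n+1}-\frac1{m'+n+1}\Big|\le\frac\ell{(m+n+1)(m'+n+1)}\le\frac{\ell}{(n+1)(m'+1)}\le\frac{\ell^2}{(m+1)(n+1)} .
\]
The entry $(m,n)$ of $(I-C_\ell)N$ is the average of these differences over $m'$, and $N(I-C_\ell)$ has the transposed matrix. By Lemma~\ref{lem:dom}, $C_\ell N\equiv N\equiv NC_\ell$. By \eqref{eq:sides}, $C_\ell X\equiv C_\ell NZ\equiv X$ and $XC_\ell=Z'NC_\ell\equiv X$.
\end{proof}

\begin{proposition}\label{prop:key}
$\|B\|_{\mathrm{ess}}=\|W(B)\|$ for $B\in\mathcal B_0$.
\end{proposition}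

\begin{proof}
The inequality $\ge$ is Proposition~\ref{prop:W}. For $\le$, let $B\equiv\sum_{t\in\Sigma}U_tX_tU_t^{-1}$ and $\varepsilon\in(0,1)$.

\emph{The kernel $\psi$.} The subgroup of $\mathbb T_d$ generated by $\Sigma$ is a finitely generated abelian group, hence isomorphic to $\mathbb Z^d\times G$ with $G$ finite and $d\ge0$. Let $\Lambda$ be the subset corresponding to $\{0,\dots,M-1\}^d\times G$, and let
\[
\psi=\frac1{|\Lambda|}\Big|\sum_{u\in\Lambda}e_u\Big|^2=\frac1{|\Lambda|}\sum_{u,v\in\Lambda}e_{u/v}=\sum_s\psi_se_s,\qquad\psi_s=\frac{|\Lambda\cap s\Lambda|}{|\Lambda|}.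
\]
This is a nonnegative trigonometric polynomial with $0\le\psi_s\le1$ and $\int\psi\,dh=\psi_1=1$. If $t$ corresponds to $(\gamma,g)\in\mathbb Z^d\times G$ and $M>\max_j|\gamma_j|$, then $\psi_t=\prod_{j=1}^d(1-|\gamma_j|/M)$. Fix $M$ so large that $\psi_t\ge1-\varepsilon$ for $t\in\Sigma$. For $n\in\mathbb Z$ we have $\psi(h-n)=\sum_s\psi_se_s(h)s^n$, so by Lemma~\ref{lem:mean}
\begin{equation}\label{eq:delta}
\sup_{h\in b\mathbb Z,\ j\ge0}\ \Big|\frac1\ell\sum_{n\in Q_j}\psi(h-n)-1\Big|\le\sum_{s\ne1}\frac{2\psi_s}{\ell|1-s|}=:\delta_\ell\to0\qquad(\ell\to\infty).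
\end{equation}

\emph{The transfer map.} For a sequence $x$ put
\[
(\Phi x)(y,h)=\frac1\ell\sum_{n\in Q_j}x_n\,\psi(h-n)\qquad\big(y\in[j\ell,(j+1)\ell)\big).
\]
Expanding $\psi(h-n)$ and using $(U_s^{-1}x)_n=s^nx_n$, we see that
\begin{equation}\label{eq:Phi}
\Phi x=\sum_s\psi_s\,\big(E_{-1}C_\ell U_s^{-1}x\big)\otimes e_s .
\end{equation}
Since $\psi\ge0$, H\"older's inequality with the weights $\psi(h-n)/\ell$ and \eqref{eq:delta} give, for $y\in[j\ell,(j+1)\ell)$,
\[
|(\Phi x)(y,h)|^p\le(1+\delta_\ell)^{p-1}\,\frac1\ell\sum_{n\in Q_j}|x_n|^p\,\psi(h-n).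
\]
Integration over $h$ replaces $\psi(h-n)$ by $1$, and integration over $y$ cancels the factor $1/\ell$. Hence $\|\Phi x\|_p\le(1+\delta_\ell)^{1/q}\|x\|_p$. The definition of $\Phi$ does not involve $p$, so the same computation gives $\|\Phi z\|_q\le(1+\delta_\ell)^{1/p}\|z\|_q$ for $z\in l^q$.

\emph{The compression.} By Proposition~\ref{prop:values}(d), $W_t(B)=\mathbf X_t$ for $t\in\Sigma$ and $W_s(B)=0$ for $s\notin\Sigma$. The pairings satisfy $\langle g,E_{-1}z\rangle=\langle E_1g,z\rangle$, $\langle x,C_\ell z\rangle=\langle C_\ell x,z\rangle$ and $\langle x,U_t^{-1}z\rangle=\langle U_tx,z\rangle$. By \eqref{eq:Phi} and the orthonormality of the $e_s$, for $x\in l^p$ and $z\in l^q$,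
\[
\langle W(B)\Phi x,\Phi z\rangle=\sum_{t\in\Sigma}\psi_t^2\,\big\langle\mathbf X_tE_{-1}C_\ell U_t^{-1}x,\ E_{-1}C_\ell U_t^{-1}z\big\rangle=\langle B_\ell x,z\rangle,
\]
where $B_\ell=\sum_{t\in\Sigma}\psi_t^2\,U_tC_\ell D(\mathbf X_t)C_\ell U_t^{-1}$. Hence $\|B_\ell\|\le(1+\delta_\ell)\|W(B)\|$. By Lemmas~\ref{lem:recover} and~\ref{lem:block}, $B_\ell\equiv\sum_{t\in\Sigma}\psi_t^2\,U_tX_tU_t^{-1}$, and $0\le1-\psi_t^2\le2\varepsilon$ for $t\in\Sigma$. Therefore
\[
\|B\|_{\mathrm{ess}}\le(1+\delta_\ell)\|W(B)\|+2\varepsilon\sum_{t\in\Sigma}\|X_t\| .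
\]
Let $\ell\to\infty$ with $\psi$ fixed, and then $\varepsilon\to0$.
\end{proof}

\begin{remark}
For $\Sigma=\{1,-1\}$ we have $\Lambda=\Sigma$ and $\psi=1+e_{-1}$, so $\psi(h-n)=1+(-1)^ne_{-1}(h)\in\{0,2\}$. For $\ell=2$ and $y\in[2j,2j+2)$, $(\Phi x)(y,h)$ is $x_{2j}$ if $e_{-1}(h)=1$ and $x_{2j+1}$ if $e_{-1}(h)=-1$. Thus $\Phi$ is the splitting into parities of Example~\ref{ex:two}, and it is isometric.
\end{remark}

\begin{proposition}\label{prop:ideal}
$\|A\|_{\mathrm{ess}}=\|W(A)\|$ for $A\in\mathcal I$.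
\end{proposition}

\begin{proof}
By Proposition~\ref{prop:sym}(c) there are $B_n\in\mathcal B_0$ with $\|B_n-A\|\to0$, and $\|W(B_n)-W(A)\|\to0$ by Proposition~\ref{prop:W}. So $\|A\|_{\mathrm{ess}}=\lim\|B_n\|_{\mathrm{ess}}=\lim\|W(B_n)\|=\|W(A)\|$ by Proposition~\ref{prop:key}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\operatorname{smb}A=0$. By Proposition~\ref{prop:sym}(b), $a=\operatorname{sym}A$ satisfies $a(t+0)=0$ for all $t$, so $a=0$ by Lemma~\ref{lem:mult}(d), that is, $A\in\mathcal I$. By Proposition~\ref{prop:symbol} each $W_s(A)$ is the Mellin multiplier with symbol $0$, so $W_s(A)=0$ for all $s$ and $W(A)=0$. Proposition~\ref{prop:ideal} gives $\|A\|_{\mathrm{ess}}=0$, and $A$ is compact.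
\end{proof}

\section{The two-sided bound}\label{sec:three}

Every $A\in\mathcal T(PC_p)$ is the sum of $T(\operatorname{sym}A)$ and an element of $\mathcal I$. To finish the proof of Theorem~\ref{thm:model} we show that $W(A)$ also controls the Toeplitz part. The function $\operatorname{sym}A$ is the boundary value of the symbol at $\lambda=+\infty$. We reach it by shifting $\lambda$, which gives a multiplier estimate on $b\mathbb Z$, and we then carry that estimate to $\mathbb Z$ through periodic sequences.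

\begin{proposition}\label{prop:symW}
$\|\operatorname{sym}A\|_{M^p}\le\|W(A)\|$ for $A\in\mathcal T(PC_p)$.
\end{proposition}

\begin{proof}
Let $a=\operatorname{sym}A$ and $\sigma_s=\operatorname{smb}A(s,\cdot)$. By Propositions~\ref{prop:symbol} and~\ref{prop:sym}(b), $\sigma_s$ is bounded and $\sigma_s(\lambda)\to a(s+0)$ as $\lambda\to+\infty$.

\emph{Shifting the symbol.} For $\rho\in\mathbb R$ let $\Xi_\rho$ be multiplication by $y^{i\rho}$, an invertible isometry of $L^p(\mathbb R_+)$ and of $L^p(\mathbb R_+\times b\mathbb Z)$. Since $\mathcal M(\Xi_\rho f)(\lambda)=\mathcal Mf(\lambda+\rho)$, the operator $\Xi_\rho W_s(A)\Xi_\rho^{-1}$ is the Mellin multiplier with symbol $\sigma_s(\cdot+\rho)$. For $f_0,g_0\in C_c^\infty(\mathbb R_+)$ put $F_0(r)=e^{r/p}f_0(e^r)$, $G_0(r)=e^{r/q}g_0(e^r)$, and let $G_0^\vee(\lambda)=\int G_0(r)e^{i\lambda r}dr$. For $f\in L^p(\mathbb R_+)$ the substitution $y=e^r$ gives $\langle f,g_0\rangle=\int F\overline{G_0}\,dr$. By Plancherel's theorem and dominated convergence,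 as $\rho\to+\infty$,
\[
\langle\Xi_\rho W_s(A)\Xi_\rho^{-1}f_0,g_0\rangle=\frac1{2\pi}\int\sigma_s(\lambda+\rho)\,\mathcal Mf_0(\lambda)\,\overline{G_0^\vee(\lambda)}\,d\lambda\ \to\ a(s+0)\langle f_0,g_0\rangle .
\]
Let $(\gamma_s)$, $(\kappa_s)$ be finitely supported families of numbers, $f=\sum_s\gamma_sf_0\otimes e_s$ and $g=\sum_s\kappa_sg_0\otimes e_s$. Then $|\langle\Xi_\rho W(A)\Xi_\rho^{-1}f,g\rangle|\le\|W(A)\|\,\|f\|_p\|g\|_q$, and by orthonormality of the $e_s$ the pairing tends to $\langle f_0,g_0\rangle\sum_sa(s+0)\gamma_s\bar\kappa_s$. The supremum of $|\langle f_0,g_0\rangle|$ over $f_0,g_0\in C_c^\infty(\mathbb R_+)$ with $\|f_0\|_p=\|g_0\|_q=1$ is $1$. Hence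
\begin{equation}\label{eq:bohrmult}
\Big|\sum_sa(s+0)\gamma_s\bar\kappa_s\Big|\le\|W(A)\|\,\Big\|\sum_s\gamma_se_s\Big\|_{L^p(b\mathbb Z)}\Big\|\sum_s\kappa_se_s\Big\|_{L^q(b\mathbb Z)} .
\end{equation}

\emph{From $b\mathbb Z$ to $\mathbb Z$.} Let $x,z$ be finitely supported sequences on $\mathbb Z$, with supports in a common interval of fewer than $\nu$ integers. For $s^\nu=1$ put $\gamma_s=\nu^{-1}\sum_nx_ns^n$ and $\kappa_s=\nu^{-1}\sum_mz_ms^m$, and let all other coefficients be $0$. For $k\in\mathbb Z$,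
\[
\sum_s\gamma_se_s(k)=\sum_nx_n\,\frac1\nu\sum_{s^\nu=1}s^{n-k}=\sum_{n\equiv k\ (\mathrm{mod}\ \nu)}x_n ,
\]
which is the $\nu$-periodic repetition of $x$, without overlaps. By Lemma~\ref{lem:mean}, applied to $|\sum\gamma_se_s|^p$, the $L^p(b\mathbb Z)$-norm of $\sum\gamma_se_s$ is $\nu^{-1/p}\|x\|_p$; with $z,q$ in place of $x,p$, the $L^q(b\mathbb Z)$-norm of $\sum\kappa_se_s$ is $\nu^{-1/q}\|z\|_q$. Multiplying \eqref{eq:bohrmult} by $\nu$, we obtain
\[
\Big|\sum_{m,n}x_n\bar z_m\ \frac1\nu\sum_{s^\nu=1}a(s+0)\,s^{-(m-n)}\Big|\le\|W(A)\|\,\|x\|_p\|z\|_q .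
\]
By Lemma~\ref{lem:mult}(d), $a(\cdot+0)$ is a uniform limit of step functions, hence Riemann integrable, and it equals $a$ almost everywhere. So the inner Riemann sums tend to $\widehat a(m-n)$ as $\nu\to\infty$, and $|\langle L(a)x,z\rangle|\le\|W(A)\|\,\|x\|_p\|z\|_q$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:model}]
Proposition~\ref{prop:W} gives the multiplier property and $\|W(A)\|\le\|A\|_{\mathrm{ess}}$. The statements on $\operatorname{sym}$ and $\mathcal I$ are Propositions~\ref{prop:sym}(a) and~\ref{prop:ideal}. Let $a=\operatorname{sym}A$. Then $A-T(a)\in\mathcal I$ and $\|W(T(a))\|\le\|T(a)\|=\|a\|_{M^p}$. By Propositions~\ref{prop:ideal} and~\ref{prop:symW},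
\[
\|A\|_{\mathrm{ess}}\le\|T(a)\|+\|W(A)-W(T(a))\|\le\|a\|_{M^p}+\|W(A)\|+\|a\|_{M^p}\le3\,\|W(A)\|.\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{RS}
Steffen Roch and Bernd Silbermann,
\emph{A handy formula for the Fredholm index of Toeplitz plus Hankel operators},
arXiv:1112.3140 (2011).

\end{thebibliography}
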